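\title{The maximum number of edges of a large stress-independent graph}

\begin{abstract}
A graph is $d$-stress-independent if deleting any edge either lowers the rank of its generic $d$-dimensional rigidity matroid or enlarges the set of realizations in $\mathbb{R}^d$ that carry all equilibrium stresses of a generic realization. We prove the conjecture that a $d$-stress-independent graph with a sufficiently large number $n$ of vertices has at most $(d+1)n-(d+1)^2$ edges. The complete bipartite graph $K_{d+1,n-d-1}$ attains this bound for every $n\ge d+2$, and for large $n$ it is the only graph that does. The main step shows that a large $d$-stress-independent graph with $(d+1)n-O(1)$ edges contains a large $K_{d+1,m}$. It rests on a simultaneous decomposition of all stress matrices of the graph into rank-one terms and a remainder of bounded rank.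
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $d\ge1$ is a fixed integer and all graphs are finite and simple. A \emph{realization} $(G,p)$ of a graph $G=(V,E)$ in $\mathbb{R}^d$ is a map $p\colon V\to\mathbb{R}^d$. It is \emph{generic} if the multiset of its coordinates is algebraically independent over $\mathbb{Q}$. An \emph{equilibrium stress} of $(G,p)$ is a map $\omega\colon E\to\mathbb{R}$ such that
\begin{equation}\label{eq:stress}
\sum_{u:\,uv\in E}\omega(uv)\bigl(p(v)-p(u)\bigr)=0\qquad\text{for every }v\in V .
\end{equation}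
If each edge is a spring that pulls with force $\omega(uv)$ times its length, then \eqref{eq:stress} says that every vertex is at rest. When \eqref{eq:stress} holds we also say that $(G,p)$ \emph{carries} $\omega$. For distinct vertices $u,v$ let $G+uv$ be $G$ with the edge $uv$ added, so that $G+uv=G$ if $uv\in E$.

\begin{definition}\label{def:main}
Let $(G,p)$ be a generic realization in $\mathbb{R}^d$ and let $u,v$ be distinct vertices.
\begin{itemize}
\item The pair $\{u,v\}$ is \emph{$d$-linked} in $G$ if $uv\in E$ or some equilibrium stress of $(G+uv,p)$ is nonzero on $uv$.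
\item The pair $\{u,v\}$ is \emph{$d$-stress-linked} in $G$ if it is $d$-linked in $G$ and every realization $q\colon V\to\mathbb{R}^d$ that carries all equilibrium stresses of $(G,p)$ also carries all equilibrium stresses of $(G+uv,p)$.
\item The graph $G$ is \emph{$d$-stress-independent} if for every edge $uv$ of $G$ the pair $\{u,v\}$ is not $d$-stress-linked in $G-uv$.
\end{itemize}
\end{definition}

These properties do not depend on the choice of the generic realization $p$. A pair is $d$-linked exactly when adding $uv$ does not increase the rank of the $d$-dimensional generic rigidity matroid $\mathcal{R}_d$, recalled in Section~\ref{sec:prelim}. The second condition concerns the set of realizations that carry all stresses of $(G,p)$. This set contains every affine image of $p$, as one sees by applying a linear map to \eqref{eq:stress}, and it can only shrink when an edge is added. So $G$ is $d$-stress-independent if and only if no edge is superfluous: deleting an edge either lowers the rank or enlarges this set. How many edges can such a graph have?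

\begin{example}[the line]\label{ex:line}
Let $d=1$. For a stress $\omega$, the numbers $\omega(uv)(p(v)-p(u))$ form a flow along the edges, and \eqref{eq:stress} says that the net flow out of each vertex is zero. Such flows are spanned by the unit flows around cycles, so the stresses of $(G,p)$ are spanned by the stresses $\omega_C(v_iv_{i+1})=1/(p(v_{i+1})-p(v_i))$ of the cycles $C=v_1v_2\cdots v_k$ of $G$. For $q\colon V\to\mathbb{R}$ define the \emph{slope} of $q$ on an edge $yz$ as $(q(z)-q(y))/(p(z)-p(y))$. The equilibrium equation for $\omega_C$ and $q$ at $v_i$ says that the slopes on $v_{i-1}v_i$ and $v_iv_{i+1}$ agree. Hence $q$ carries all stresses of $(G,p)$ if and only if its slope is constant along every cycle.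

It follows that \emph{nonadjacent vertices $u,v$ are $1$-stress-linked if and only if they lie on a common cycle}. Suppose that they lie on a cycle $C$, and let $C'$ be a cycle of $C+uv$ through $uv$. Then $\omega_{C'}(uv)\ne0$, and the stresses of $G+uv$ are spanned by $\omega_{C'}$ and the stresses of $G$. If $q$ has constant slope along $C$, then $q$ is an affine function of $p$ on $V(C)$ and so carries $\omega_{C'}$. Suppose instead that $u,v$ lie on no common cycle. If no path joins them, then $uv$ is on no cycle of $G+uv$ and the pair is not linked. Otherwise, by Menger's theorem, a vertex $x$ separates $u$ from $v$. Let $K$ be the component of $G-x$ that contains $v$, and put $q=p-p(x)$ on $K$ and $q=0$ elsewhere. Each cycle of $G$ lies in $K\cup\{x\}$, where all slopes are $1$, or avoids $K$, where all slopes are $0$. A cycle of $G+uv$ through $uv$ passes through $x$ and has edges of both slopes, so the pair is not stress-linked.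

Thus $G$ is $1$-stress-independent if and only if no cycle of $G$ has a chord. The triangle has $2n-3$ edges, and $K_{2,n-2}$, whose cycles are chordless $4$-cycles, has $2n-4$ edges.
\end{example}

It is known that a $d$-stress-independent graph with $n\ge d+2$ vertices has at most $(d+1)n-\binom{d+2}{2}$ edges. This is the largest possible rank in $\mathcal{R}_{d+1}$, and Lemma~\ref{lem:lift} below explains why the dimension $d+1$ appears. For $n=d+2$ the bound is attained by $K_{d+2}$ (Lemma~\ref{lem:lowdeg}). For large $n$, a first candidate with exactly this many edges is a clique $A$ of size $d+1$ together with $n-d-1$ further vertices, each joined to all of $A$. On the line this graph is $K_{2,n-2}$ plus a chord of its $4$-cycles, so it fails, and Proposition~\ref{prop:contains} shows that in every dimension all $\binom{d+1}{2}$ edges inside $A$ must go once $n-d-1>\binom{d+1}{2}$. What remains is $K_{d+1,n-d-1}$, with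
\[
(d+1)n-\tbinom{d+2}{2}-\tbinom{d+1}{2}=(d+1)n-(d+1)^2
\]
edges. The conjecture that this number is an upper bound for all sufficiently large $n$ is posed by Garamv\"olgyi, Jackson and Jord\'an~\cite{GJJ}. We prove it.

\begin{theorem}\label{thm:upper}
For every $d\ge1$ there is $n_0(d)$ such that every $d$-stress-independent graph with $n\ge n_0(d)$ vertices has at most $(d+1)n-(d+1)^2$ edges.
\end{theorem}

\begin{theorem}\label{thm:extremal}
Let $d\ge1$.
\begin{itemize}
\item[(i)] For every $n\ge d+2$ the graph $K_{d+1,n-d-1}$ is $d$-stress-independent and has exactly $(d+1)n-(d+1)^2$ edges.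
\item[(ii)] There is $n_1(d)$ such that for $n\ge n_1(d)$ every $d$-stress-independent graph with $n$ vertices and exactly $(d+1)n-(d+1)^2$ edges is isomorphic to $K_{d+1,n-d-1}$.
\end{itemize}
\end{theorem}

Some threshold is needed in both places. The graph $K_{d+2}$ has $\binom{d+2}{2}$ edges, more than the $d+1$ that the bound of Theorem~\ref{thm:upper} would allow for $n=d+2$. For $d=1$ and $n=4$, a triangle with a pendant edge has no chord and $2n-4=4$ edges, but it is not $K_{2,2}$. Both theorems are derived from the following statement.

\begin{theorem}\label{thm:find}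
For all integers $d\ge1$, $C$ and $m\ge1$ there is $n_0(d,C,m)$ such that every $d$-stress-independent graph with $n\ge n_0(d,C,m)$ vertices and at least $(d+1)n-C$ edges contains $K_{d+1,m}$ as a subgraph.
\end{theorem}

The thresholds are explicit; see \eqref{eq:threshold}. Sections~\ref{sec:prelim} and~\ref{sec:linked} collect the basic tools. Section~\ref{sec:bip} analyzes $K_{d+1,m}$ and reduces Theorem~\ref{thm:upper} to Theorem~\ref{thm:find}. Section~\ref{sec:decomp} extracts from stress-independence a decomposition of the stress matrices, first by hand on the line and then in general. Section~\ref{sec:find} uses it to prove Theorem~\ref{thm:find}, and Section~\ref{sec:unique} uses it again, in an exact form, to prove Theorem~\ref{thm:extremal}(ii).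

\section{Rigidity matroids and stress matrices}\label{sec:prelim}

\subsection*{Rank facts}
Let $(G,p)$ be a realization in $\mathbb{R}^k$ of a graph with $n$ vertices. Its \emph{rigidity matrix} has one row for each edge and $k$ columns for each vertex; the row of $uv$ has $p(u)-p(v)$ in the columns of $u$, $p(v)-p(u)$ in the columns of $v$, and zeros elsewhere. The equilibrium stresses are the linear dependencies among the rows, and they form a vector space $S(G,p)$. Each minor of the matrix is an integer polynomial in the coordinates, so it vanishes at a generic $p$ only if it vanishes identically. Hence the rank of every set of rows is the same for all generic $p$. This defines the matroid $\mathcal{R}_k$, and $r_k(G)$ denotes the rank of $E$. We use the following standard facts for generic $p$.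
\begin{itemize}
\item[(R1)] $\dim S(G,p)=|E|-r_k(G)$ and $r_k(G)\le kn$.
\item[(R2)] If $n\ge k$, then $r_k(G)\le kn-\binom{k+1}{2}$, with equality for the complete graph. If equality holds, $G$ is called \emph{$\mathcal{R}_k$-rigid}.
\item[(R3)] A pair $\{u,v\}$ is $k$-linked in $G$ if and only if $r_k(G+uv)=r_k(G)$. In particular all pairs are $k$-linked in an $\mathcal{R}_k$-rigid graph. If $uv\notin E$ and $\omega\in S(G+uv,p)$ has $\omega(uv)\neq0$, then $S(G+uv,p)=S(G,p)+\mathbb{R}\omega$.
\item[(R4)] An edge is an \emph{$\mathcal{R}_k$-bridge} of $G$ if every stress vanishes on it. If $E'$ is a set of bridges, then $S(G-E',p)=S(G,p)$, so $r_k(G)=r_k(G-E')+|E'|$ by (R1). If all edges are bridges, $G$ is \emph{$\mathcal{R}_k$-independent}, and so are its subgraphs.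
\end{itemize}

From now on $G=(V,E)$ has $n\ge d+2$ vertices, $p$ is a fixed generic realization in $\mathbb{R}^d$, subgraphs are realized by restricting $p$, and $S(G)=S(G,p)$. For $H\subseteq G$ we regard $S(H)$ as a subspace of $S(G)$ by extending stresses by zero. We write
\[
M=\tbinom{d+1}{2},\qquad N=n-d-1 .
\]

\subsection*{Stress matrices}
For $\sigma\colon E\to\mathbb{R}$ let $L_\sigma$ be the symmetric $V\times V$ matrix with $(L_\sigma)_{uv}=-\sigma(uv)$ for $uv\in E$, with $(L_\sigma)_{uv}=0$ for distinct nonadjacent $u,v$, and with zero row sums. For $q\in\mathbb{R}^V$,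
\[
(L_\sigma q)(v)=\sum_{u:\,uv\in E}\sigma(uv)\bigl(q(v)-q(u)\bigr).
\]
We say that $q$ \emph{satisfies} $\sigma$ if $L_\sigma q=0$, and that $q$ satisfies a space of stresses if it satisfies each of its elements. A realization in $\mathbb{R}^d$ carries $\sigma$ if and only if each of its $d$ coordinate functions satisfies $\sigma$, and every $q\in\mathbb{R}^V$ is a coordinate function of the realization $(q,0,\dots,0)$. So Definition~\ref{def:main} can be read with scalar functions: \emph{$\{u,v\}$ is $d$-stress-linked in $G$ if and only if it is $d$-linked and every $q\in\mathbb{R}^V$ that satisfies $S(G)$ satisfies $S(G+uv)$.}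

Let $p^1,\dots,p^d\in\mathbb{R}^V$ be the coordinate functions of $p$, let $\operatorname{Aff}=\langle\mathbf{1},p^1,\dots,p^d\rangle$ be the space of affine functions of $p$, and let $W=\operatorname{Aff}^\perp$. A vector $y$ lies in $W$ if $\sum_v y(v)=0$ and $\sum_v y(v)p(v)=0$, so $W$ is the space of affine dependencies of the points $p(v)$. Any $d+1$ of these points are affinely independent, because the determinant that expresses this is a nonzero integer polynomial in the coordinates. Therefore $\dim\operatorname{Aff}=d+1$, $\dim W=N$, and:
\begin{itemize}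
\item[(G1)] every nonzero $y\in W$ has $|\operatorname{supp}y|\ge d+2$, and the elements of $W$ supported on a given set of $d+2$ vertices form a line;
\item[(G2)] if $\sigma\in S(G)$ is nonzero on some edge at $v$, then it is nonzero on at least $d+1$ edges at $v$, since any $d$ or fewer of the vectors $p(v)-p(u)$ are linearly independent.
\end{itemize}
A symmetric matrix that kills $\mathbf{1}$ is determined by its off-diagonal entries, and a symmetric matrix kills $\operatorname{Aff}$ if and only if its image lies in $W$. This gives the description of stresses used throughout: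
\begin{itemize}
\item[(G3)] $\sigma\mapsto L_\sigma$ is a linear bijection from $S(G)$ onto the space of symmetric matrices with image in $W$ whose $(u,v)$ entry is zero for all distinct nonadjacent $u,v$.
\end{itemize}

Let $\mathbf{1}_b$ be the indicator function of a vertex $b$. A first application settles the lower bound.

\begin{lemma}\label{lem:lowdeg}
If $e=ab$ is an edge of $G$ and $b$ has degree at most $d+1$, then $\{a,b\}$ is not $d$-stress-linked in $G-e$.
\end{lemma}

\begin{proof}
We may assume that the pair is $d$-linked in $G-e$, so some $\omega\in S(G)$ has $\omega(e)\ne0$. The vertex $b$ has degree at most $d$ in $G-e$, so by (G2) every $\sigma\in S(G-e)$ vanishes on all edges at $b$. Then column $b$ of $L_\sigma$ is zero, that is, $\mathbf{1}_b$ satisfies $S(G-e)$. But $(L_\omega\mathbf{1}_b)(a)=-\omega(e)\ne0$.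
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:extremal}(i)]
Every edge of $K_{d+1,n-d-1}$ has an end of degree $d+1$, so Lemma~\ref{lem:lowdeg} applies to it. The number of edges is $(d+1)(n-d-1)$.
\end{proof}

\section{Stress-linked pairs}\label{sec:linked}

Stress-linked pairs survive passing to a larger graph, and adding them as edges creates no further stress-linked pairs.

\begin{lemma}\label{lem:mono}
\begin{itemize}
\item[(a)] If $H\subseteq G$ and $\{u,v\}$ is $d$-stress-linked in $H$, then it is $d$-stress-linked in $G$.
\item[(b)] If all pairs in a set $F$ are $d$-stress-linked in $G$, then every pair that is $d$-stress-linked in $G+F$ is $d$-stress-linked in $G$.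
\end{itemize}
\end{lemma}

\begin{proof}
(a) There is nothing to prove if $uv\in E$, so let $uv\notin E$. Take $\omega\in S(H+uv)$ with $\omega(uv)\ne0$. Then $\{u,v\}$ is linked in $G$, and $S(G+uv)=S(G)+\mathbb{R}\omega$ by (R3). If $q$ satisfies $S(G)$, then its restriction to $V(H)$ satisfies $S(H)$, hence $S(H+uv)$, hence $\omega$. So $q$ satisfies $S(G+uv)$.

(b) For $f\in F\setminus E$ pick $\omega_f\in S(G+f)$ with $\omega_f(f)\ne0$. For $\sigma\in S(G+F)$, the stress $\sigma-\sum_f\frac{\sigma(f)}{\omega_f(f)}\omega_f$ vanishes on $F\setminus E$ and so lies in $S(G)$. A function $q$ that satisfies $S(G)$ satisfies each $\omega_f$, and therefore satisfies $S(G+F)$. Now let $\{u,v\}$ be stress-linked in $G+F$. The rows of $F$ lie in the span of the rows of $E$, so $r_d(G+uv)\le r_d(G+F+uv)=r_d(G+F)=r_d(G)$, and the pair is linked in $G$. If $q$ satisfies $S(G)$, then it satisfies $S(G+F)$, hence $S(G+F+uv)\supseteq S(G+uv)$.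
\end{proof}

The next lemma connects dimensions $d$ and $d+1$. A stress of a lifted realization $(p,h)$ in $\mathbb{R}^{d+1}$ is a stress of $p$ that the height function $h$ satisfies, and the symmetry of stress matrices lets us trade $h$ for a given function $q$.

\begin{lemma}\label{lem:lift}
If $\{u,v\}$ is $(d+1)$-linked in $G$, then it is $d$-stress-linked in $G$. Consequently every $d$-stress-independent graph is $\mathcal{R}_{d+1}$-independent, and each of its subgraphs on $k$ vertices has at most $(d+1)k$ edges.
\end{lemma}

\begin{proof}
Let $uv\notin E$, and call $h\in\mathbb{R}^V$ \emph{good} if $(p,h)$ is generic in $\mathbb{R}^{d+1}$. For a nonzero rational polynomial $f(x,y)$, the polynomial $f(p,y)$ in $y$ is nonzero because $p$ is generic, so its zero set in $\mathbb{R}^V$ has measure zero. There are countably many $f$, so the good $h$ are dense in $\mathbb{R}^V$.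

For each good $h$ there is $\omega_h\in S(G+uv,(p,h))$ with $\omega_h(uv)\ne0$; that is, $\omega_h\in S(G+uv)$ and $L_{\omega_h}h=0$. In particular $\{u,v\}$ is $d$-linked. Fix $\omega_0\in S(G+uv)$ with $\omega_0(uv)\ne0$. By (R3), $\omega_h=c\,\omega_0+\sigma$ with $c\ne0$ and $\sigma\in S(G)$, both depending on $h$, and $L_{\omega_0}h=-c^{-1}L_\sigma h$. If $q$ satisfies $S(G)$, then
\[
(L_{\omega_0}q)^Th=q^TL_{\omega_0}h=-c^{-1}q^TL_\sigma h=-c^{-1}(L_\sigma q)^Th=0 .
\]
The vector $L_{\omega_0}q$ does not depend on $h$ and is orthogonal to a dense set, so it is zero. Hence $q$ satisfies $S(G)+\mathbb{R}\omega_0=S(G+uv)$.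

If $G$ is $d$-stress-independent, then no edge $uv$ has its ends $(d+1)$-linked in $G-uv$, so every edge is an $\mathcal{R}_{d+1}$-bridge. The edge bound follows from (R4) and (R1).
\end{proof}

With (R2), Lemma~\ref{lem:lift} gives the bound $(d+1)n-\binom{d+2}{2}$ quoted in the introduction. The proof of Theorem~\ref{thm:find} needs only the cruder count $(d+1)k$.

\section{Complete bipartite subgraphs}\label{sec:bip}

Let $H=K_{d+1,m}$ have parts $A$ and $B$ with $|A|=d+1$ and $|B|=m\ge M$. The points $p(A)$ form an affine basis of $\mathbb{R}^d$. For $b\in B$ let $(\lambda_a(b))_{a\in A}$ be the barycentric coordinates of $p(b)$, defined by $p(b)=\sum_a\lambda_a(b)p(a)$ and $\sum_a\lambda_a(b)=1$, and put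
\[
y_b=\sum_{a\in A}\lambda_a(b)\mathbf{1}_a-\mathbf{1}_b,\qquad
g_b=\bigl(\lambda_a(b)\lambda_{a'}(b)\bigr)_{aa'\in\binom{A}{2}}\in\mathbb{R}^{\binom{A}{2}} .
\]
The vector $y_b$ is an affine dependency, and $\operatorname{supp}y_b=A\cup\{b\}$ by (G1). The vector $g_b$ lists the entries of $y_by_b^T$ at pairs inside $A$.

\begin{lemma}\label{lem:bip}
\begin{itemize}
\item[(a)] Any $M$ of the vectors $g_b$ form a basis of $\mathbb{R}^{\binom{A}{2}}$.
\item[(b)] The stress matrices of $H$ are exactly the matrices $L(x)=\sum_{b\in B}x_by_by_b^T$ with $x\in\mathbb{R}^B$ and $\sum_bx_bg_b=0$. The corresponding stress has the value $x_b\lambda_a(b)$ on $ab$.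
\end{itemize}
Suppose that $m\ge M+1$. Then:
\begin{itemize}
\item[(c)] for each $b\in B$ some stress of $H$ is nonzero on all edges at $b$;
\item[(d)] every $q$ that satisfies $S(H)$ agrees on $V(H)$ with an affine function of $p$;
\item[(e)] $H$ is $\mathcal{R}_d$-rigid, and every pair of vertices of $H$ is $d$-stress-linked in $H$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Regard the barycentric coordinates as functions $\lambda_a$ on $\mathbb{R}^d$; they identify $\mathbb{R}^d$ with the hyperplane $\sum_a\lambda_a=1$ of $\mathbb{R}^A$. A homogeneous quadratic polynomial that vanishes on this hyperplane vanishes, by scaling, wherever $\sum_a\lambda_a\ne0$, and so vanishes identically. Hence the $M$ functions $\lambda_a\lambda_{a'}$ are linearly independent on $\mathbb{R}^d$. It follows that the vectors $g(x)=(\lambda_a(x)\lambda_{a'}(x))_{aa'}$, $x\in\mathbb{R}^d$, span $\mathbb{R}^{\binom{A}{2}}$, and $\det(g(x_1),\dots,g(x_M))\ne0$ for suitable $x_1,\dots,x_M$. By Cramer's rule each $\lambda_a(b)$ is an integer polynomial in the coordinates of $p$ divided by the nonzero determinant $\Delta$ of the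 affine basis $p(A)$. So for distinct $b_1,\dots,b_M$ the expression $\Delta^{2M}\det(g_{b_1},\dots,g_{b_M})$ is an integer polynomial in the coordinates. It is not the zero polynomial, because it is nonzero when $p(b_j)$ is replaced by $x_j$, and so it is nonzero at $p$.

(b) Let $W_H\subseteq\mathbb{R}^{V(H)}$ be the space of affine dependencies of $p(V(H))$, of dimension $m$. Since $y_b(b)=-1$ and $y_b(b')=0$ for $b'\in B\setminus\{b\}$, the $m$ vectors $y_b$ form a basis of $W_H$. A symmetric matrix with image in $W_H$ has the form $\sum_{b,b'}l_{bb'}y_by_{b'}^T$ with $l$ symmetric, and its $(b,b')$ entry is $l_{bb'}$. By (G3) it is a stress matrix of $H$ if and only if its entries at pairs inside $B$ and at pairs inside $A$ vanish. The first condition says that $l$ is diagonal, so the matrix is some $L(x)$, and the second says $\sum_bx_bg_b=0$. The $(a,b)$ entry of $L(x)$ is $-x_b\lambda_a(b)$.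

(c) By (a), $g_b$ is a linear combination of $M$ other vectors $g_{b'}$. This gives a solution $x$ with $x_b\ne0$, and all $\lambda_a(b)$ are nonzero.

(d) We have $L(x)q=\sum_bx_b(y_b\cdot q)y_b$, and the $y_b$ are independent, so $x_b(y_b\cdot q)=0$ for every solution $x$ and every $b$. By (c), $y_b\cdot q=0$ for all $b$. Thus $q|_{V(H)}$ is orthogonal to $W_H$, which means that it is affine.

(e) By (a) and (b), $\dim S(H)=m-M$, so $r_d(H)=(d+1)m-(m-M)=d(m+d+1)-M$, where we use $d(d+1)=2M$. Thus $H$ is rigid and all pairs are linked. By (d), a function that satisfies $S(H)$ is affine on $V(H)$ and so satisfies $S(H+uv)$ for every pair $u,v$.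
\end{proof}

The bound $m\ge M+1$ is needed: for $m=M$, parts (a) and (b) give $S(H)=0$, and every function satisfies $S(H)$.

By (e), such a subgraph $H$ acts like a clique on $V(H)$. Replacing it by that clique adds exactly $M$ more to the rank in $\mathcal{R}_{d+1}$ than $H$ has edges, and this is the gain over the bound $(d+1)n-\binom{d+2}{2}$.

\begin{proposition}\label{prop:contains}
Let $G$ be $d$-stress-independent and contain $H=K_{d+1,m}$ with $m\ge M+1$. Then every edge of $G$ with both ends in $V(H)$ belongs to $H$, and $|E|\le(d+1)n-(d+1)^2$.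
\end{proposition}

\begin{proof}
Let $F$ be the set of all pairs in $V(H)$, and let $e\in E\setminus E(H)$. Since $H\subseteq G-e$, all pairs in $F$ are $d$-stress-linked in $G-e$ by Lemmas~\ref{lem:bip}(e) and~\ref{lem:mono}(a). The ends of $e$ are not, so $e\notin F$, which is the first claim. If $e$ were not an $\mathcal{R}_{d+1}$-bridge of $G+F$, its ends would be $(d+1)$-linked in $(G-e)+F$, hence $d$-stress-linked in $(G-e)+F$ by Lemma~\ref{lem:lift}, hence $d$-stress-linked in $G-e$ by Lemma~\ref{lem:mono}(b), a contradiction. So $G+F$ consists of a clique on $h=d+1+m$ vertices and the set $E\setminus E(H)$ of $\mathcal{R}_{d+1}$-bridges. By (R4) and (R2),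
\[
|E\setminus E(H)|+(d+1)h-\tbinom{d+2}{2}=r_{d+1}(G+F)\le(d+1)n-\tbinom{d+2}{2},
\]
so $|E\setminus E(H)|\le(d+1)(n-h)$. Adding $|E(H)|=(d+1)(h-d-1)$ gives the bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}, assuming Theorem~\ref{thm:find}]
Let $n_0(d)=n_0(d,(d+1)^2,M+1)$, and let $G$ be $d$-stress-independent with $n\ge n_0(d)$. If $|E|\ge(d+1)n-(d+1)^2$, then $G$ contains $K_{d+1,M+1}$ by Theorem~\ref{thm:find}, and Proposition~\ref{prop:contains} gives $|E|\le(d+1)n-(d+1)^2$.
\end{proof}

\section{Splitting the stress matrices into rank-one terms}\label{sec:decomp}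

It remains to find $K_{d+1,m}$ in a dense stress-independent graph. All that the hypothesis supplies is, for each edge $e$ that is not a bridge, a function $q_e$ that satisfies the stresses avoiding $e$ but not all stresses. The aim of this section is to recover from these functions a formula like $L(x)=\sum_bx_by_by_b^T$.

\subsection*{The line}
Let $d=1$, let no cycle of $G$ have a chord, and let $e=uv$ lie on a cycle. By Example~\ref{ex:line}, a vertex $x$ separates $u$ from $v$ in $G-e$. Let $K$ be the component of $G-e-x$ that contains $v$, and let $q_e=p-p(x)$ on $K$ and $q_e=0$ elsewhere. We compute $L_\sigma q_e$ for $\sigma\in S(G)$. A vertex outside $K\cup\{x,u\}$ has no neighbor in $K$, and a vertex of $K\setminus\{v\}$ has all its neighbors in $K\cup\{x\}$, where $q_e=p-p(x)$; both entries are zero. At $u$ the only nonzero term is $\sigma(e)(p(x)-p(v))$. At $v$ the sum differs from the equilibrium sum for $p$ only in the term for $e$, which leaves $\sigma(e)(p(u)-p(x))$. The entries add up to zero, which determines the entry at $x$. Thus $L_\sigma q_e=\sigma(e)w_e$ with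
\[
w_e=(p(x)-p(v))\mathbf{1}_u+(p(v)-p(u))\mathbf{1}_x+(p(u)-p(x))\mathbf{1}_v ,
\]
an affine dependency of three points that does not depend on $\sigma$, and $q_e\cdot w_e=(p(v)-p(x))(p(u)-p(x))\ne0$. So the rank-one matrix $\sigma(e)(q_e\cdot w_e)^{-1}w_ew_e^T$ acts on $q_e$ exactly as $L_\sigma$ does.

Take $G=K_{2,m}$ with $A=\{a,a'\}$ and $m\ge3$. An invertible affine map of the line does not change the stresses, so let $p(a)=0$, $p(a')=1$, $p(b)=t_b$. For $e=ab$ we have $x=a'$, $K=\{b\}$,
\[
w_e=(1-t_b)\mathbf{1}_a+t_b\mathbf{1}_{a'}-\mathbf{1}_b=y_b,\qquad q_e\cdot w_e=1-t_b,\qquad \sigma(e)=x_b(1-t_b),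
\]
so the rank-one matrix is $x_by_by_b^T$, and these $m$ matrices add up to $L_\sigma$. The edge $a'b$ carries a fixed multiple of $\sigma(ab)$, so there is one term for each pair $\{ab,a'b\}$. The coefficients obey the single relation $\sum_bx_bt_b(1-t_b)=0$. Fix $b_0\in B$. For each $b\ne b_0$ the relation has a solution supported on $\{b,b_0\}$, which is the stress of the $4$-cycle $aba'b_0$.

The proof of Theorem~\ref{thm:find} runs this backwards. In a dense graph we find about $n$ rank-one terms, each attached to its own set of edges, whose coefficients obey boundedly many relations. There are at most $(d+1)n$ edges, so many of these sets have at most $d+1$ edges. For such a set we solve the relations using a bounded family of other small sets, which play the role of $\{ab_0,a'b_0\}$. This gives a stress supported on the set and on boundedly many fixed edges, and (G2) forces the set to be a star whose leaves lie in a bounded set of vertices. Many stars then share their leaves.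

\subsection*{The general case}
For the rest of the paper $G$ is $d$-stress-independent, $S=S(G)$, $s=\dim S$, and
\[
\delta=N-s .
\]
An edge is \emph{stressed} if it is not an $\mathcal{R}_d$-bridge.

\begin{lemma}\label{lem:witness}
For each stressed edge $e$ there are $q_e\in\mathbb{R}^V$ and $w_e\in W\setminus\{0\}$ with $L_\sigma q_e=\sigma(e)w_e$ for all $\sigma\in S$. This remains true, with the same $w_e$, if an element of $\operatorname{Aff}$ is added to $q_e$.
\end{lemma}

\begin{proof}
The ends of $e$ are linked but not stress-linked in $G-e$. So some $q_e$ satisfies $S(G-e)=\{\sigma\in S:\sigma(e)=0\}$ but not $S$. The linear map $\sigma\mapsto L_\sigma q_e$ from $S$ to $W$ is nonzero and vanishes on the kernel of the functional $\sigma\mapsto\sigma(e)$, so it equals $\sigma(e)w_e$ for some $w_e\ne0$. The last claim holds because $L_\sigma$ kills $\operatorname{Aff}$.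
\end{proof}

Edges with proportional functionals should give a single term, as $ab$ and $a'b$ did. Call two stressed edges $e,f$ \emph{equivalent} if the functionals $\sigma\mapsto\sigma(e)$ and $\sigma\mapsto\sigma(f)$ on $S$ are proportional, and let $E_i$, $i\in I$, be the equivalence classes. Choose $e_i\in E_i$ and write $q_i=q_{e_i}$, $w_i=w_{e_i}$, $\sigma_i=\sigma(e_i)$. A stress $\sigma$ vanishes on all of $E_i$ if $\sigma_i=0$ and is nonzero on every edge of $E_i$ if $\sigma_i\ne0$. Put $\alpha_i=q_i\cdot w_i$, so that $q_i^TL_\sigma q_i=\alpha_i\sigma_i$. On the line the choice above gave $\alpha_i\ne0$, but Lemma~\ref{lem:witness} does not guarantee this, so we distinguish the \emph{anisotropic} classes $I_1=\{i:\alpha_i\ne0\}$ from the \emph{isotropic} classes $I_0=\{i:\alpha_i=0\}$.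

\begin{lemma}\label{lem:orth}
\begin{itemize}
\item[(a)] $q_i\cdot w_j=0$ for $i\ne j$.
\item[(b)] If the functionals $\sigma_i$, $i\in I'$, are linearly independent on $S$, then the $q_i$, $i\in I'$, are linearly independent modulo $\operatorname{Aff}$.
\item[(c)] The $q_i$, $i\in I_1$, are linearly independent modulo $\operatorname{Aff}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By symmetry of $L_\sigma$ we have $\sigma_j\,(q_i\cdot w_j)=q_i^TL_\sigma q_j=\sigma_i\,(q_j\cdot w_i)$ for all $\sigma\in S$. The functionals $\sigma_i,\sigma_j$ are nonzero and not proportional, so both coefficients vanish.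

(b) If $\sum_{i\in I'}a_iq_i\in\operatorname{Aff}$, then applying $L_\sigma$ gives $\sum_{i\in I'}a_i\sigma_iw_i=0$ for all $\sigma$. For $j\in I'$ choose $\sigma$ with $\sigma_j=1$ and $\sigma_i=0$ for the other $i\in I'$; then $a_jw_j=0$.

(c) If $\sum_{i\in I_1}a_iq_i\in\operatorname{Aff}$, the scalar product with $w_j\in W$ gives $a_j\alpha_j=0$ by (a).
\end{proof}

Define the \emph{remainder} $L'_\sigma$, which is symmetric and linear in $\sigma$, by
\begin{equation}\label{eq:split}
L_\sigma=\sum_{i\in I_1}\sigma_i\alpha_i^{-1}w_iw_i^T+L'_\sigma .
\end{equation}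
We know how $L_\sigma$ acts on $X=\operatorname{Aff}+\langle q_i:i\in I\rangle$, and the part of $\mathbb{R}^V$ that we do not control is measured by $Z=X^\perp\subseteq W$ and $g=\dim Z$. By Lemma~\ref{lem:orth}(c) we can choose $O\subseteq I_0$ such that the $q_i$ with $i\in I_1\cup O$ form a basis of $X$ modulo $\operatorname{Aff}$.

\begin{lemma}\label{lem:split}
\begin{itemize}
\item[(a)] $L'_\sigma$ kills $\operatorname{Aff}$ and all $q_i$ with $i\in I_1$. For $j\in I_0$ we have $L'_\sigma q_j=\sigma_jw_j$ and $w_j\in Z$. Hence $L'_\sigma X\subseteq Z$, and $x^TL'_\sigma x'=0$ for $x,x'\in X$.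
\item[(b)] $0\le g\le\delta$.
\item[(c)] $|I_1|+|O|+g=N$.
\item[(d)] If $g=0$, then $I_0=\emptyset$, $|I|=|I_1|=N$ and $L'_\sigma=0$ for all $\sigma\in S$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Both $L_\sigma$ and the matrices $w_iw_i^T$ kill $\operatorname{Aff}$. By Lemma~\ref{lem:orth}(a), the sum in \eqref{eq:split} maps $q_l$ to $\sigma_lw_l=L_\sigma q_l$ if $l\in I_1$ and to $0$ if $l\in I_0$. For $j\in I_0$ the vector $w_j$ is orthogonal to $\operatorname{Aff}$, to $q_i$ for $i\ne j$, and to $q_j$ since $\alpha_j=0$.

(b) The functionals $\sigma_i$ span the dual space of $S$, since a stress with all $\sigma_i=0$ is zero. Choose $s$ of them that form a basis. Lemma~\ref{lem:orth}(b) gives $\dim X\ge d+1+s$, so $g\le N-s$.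

(c) We have $\dim X=d+1+|I_1|+|O|$.

(d) If $Z=0$, then $I_0=\emptyset$ because $w_j\ne0$, and $L'_\sigma\mathbb{R}^V=L'_\sigma X=0$. The count follows from (c).
\end{proof}

The remainder cannot be dropped in general. For a cycle of length $n\ge4$ on the line, $s=1$ and there is one class, which is anisotropic for the choice of $q_e$ above; so $g=\delta=n-3$. The kernel of $L_\sigma$ for $\sigma\neq0$ consists of the functions of constant slope, so $L_\sigma$ has rank $n-2$ and $L'_\sigma$ has rank at least $n-3$. The edge count in Theorem~\ref{thm:find} enters at exactly this point: it bounds $\delta$, and hence $g$.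

\section{Finding $K_{d+1,m}$}\label{sec:find}

If $g=0$, Lemma~\ref{lem:split}(d) gives $N$ rank-one terms and no remainder, and the coefficient vectors $(\sigma_i)_{i\in I_1}$ fill a subspace of codimension $\delta$. The next two lemmas show that for bounded $g$ and $\delta$ the same holds up to bounded errors.

\subsection*{Almost $n$ anisotropic classes}
Let $S_0=\{\sigma\in S:\sigma_i=0\text{ for all }i\in I_1\}$. For $\sigma\in S_0$ we have $L_\sigma=L'_\sigma$, and this form vanishes on $X\times X$, where $X$ has codimension $g$. The space of all symmetric matrices with this property has dimension of order $gn$, so linear algebra alone does not bound $\dim S_0$. But a nonzero off-diagonal entry of $L_\sigma$ is an edge, and the sparsity of $G$ cuts the dimension down.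

\begin{lemma}\label{lem:many}
$\dim S_0\le(d+2)^2g^2$, and therefore $|I_1|\ge N-\delta-(d+2)^2g^2$.
\end{lemma}

\begin{proof}
The subspace $S_0$ is the kernel of the map $S\to\mathbb{R}^{I_1}$, $\sigma\mapsto(\sigma_i)$, so $|I_1|\ge s-\dim S_0$ and the second claim follows from the first. If $g=0$, then $S_0=0$ by Lemma~\ref{lem:split}(d). Let $g\ge1$.

\emph{The entries of the remainder.} Let $z_1,\dots,z_g$ be an orthonormal basis of $Z$, and let $\Pi=\sum_jz_jz_j^T$ be the orthogonal projection onto $Z$. Since $\mathrm{Id}-\Pi$ projects onto $X$, Lemma~\ref{lem:split}(a) gives $(\mathrm{Id}-\Pi)L'_\sigma(\mathrm{Id}-\Pi)=0$, that is,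
\[
L'_\sigma=L'_\sigma\Pi+\Pi L'_\sigma-\Pi L'_\sigma\Pi=F_\sigma\Pi+\Pi F_\sigma^T,\qquad F_\sigma=L'_\sigma-\tfrac12\Pi L'_\sigma .
\]
For $v\in V$ define vectors in $\mathbb{R}^g$ by $\zeta(v)=(z_j(v))_{j}$ and $\xi_\sigma(v)=((F_\sigma z_j)(v))_{j}$. Then
\begin{equation}\label{eq:entries}
(L'_\sigma)_{uv}=\xi_\sigma(u)\cdot\zeta(v)+\xi_\sigma(v)\cdot\zeta(u).
\end{equation}
The map $\sigma\mapsto\xi_\sigma$ is linear, and it is injective on $S_0$, because there $\xi_\sigma=0$ forces $L_\sigma=L'_\sigma=0$.

\emph{A small test set.} We want a bounded set $U$ such that a vertex $v$ with $\xi_\sigma(v)\ne0$ has $d+2$ neighbors in $U$, one more than sparsity allows on average. We claim that there is $U\subseteq V$ with $|U|\le(d+2)g$ such that for every nonzero $c\in\mathbb{R}^g$ at least $d+2$ vertices $u\in U$ have $c\cdot\zeta(u)\ne0$. Choose disjoint sets $U_1,\dots,U_{d+2}$ in turn: with $V_k=V\setminus(U_1\cup\dots\cup U_{k-1})$, let $U_k\subseteq V_k$ be mapped bijectively by $\zeta$ onto a basis of the span of $\zeta(V_k)$. Then $|U_k|\le g$. Let $U=\bigcup_kU_k$ and $c\ne0$. The function $v\mapsto c\cdot\zeta(v)$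 is the nonzero element $\sum_jc_jz_j$ of $W$, so by (G1) its support has at least $d+2$ vertices. If the support meets every $U_k$, the claim holds. If it misses $U_k$, then $c$ is orthogonal to the span of $\zeta(V_k)$, so the whole support lies in $U_1\cup\dots\cup U_{k-1}\subseteq U$, and the claim holds again.

\emph{Counting.} Let $S_0'=\{\sigma\in S_0:\xi_\sigma(u)=0\text{ for all }u\in U\}$, a subspace of codimension at most $g|U|$ in $S_0$. Let $Y$ be the set of $v\notin U$ with $\xi_\sigma(v)\ne0$ for some $\sigma\in S'_0$. For such $v$ and $\sigma$, and for $u\in U$, \eqref{eq:entries} gives $(L_\sigma)_{uv}=\xi_\sigma(v)\cdot\zeta(u)$, which is nonzero for at least $d+2$ vertices $u\in U$. So each vertex of $Y$ has at least $d+2$ neighbors in $U$, and Lemma~\ref{lem:lift} gives $(d+2)|Y|\le(d+1)(|U|+|Y|)$, that is, $|Y|\le(d+1)|U|$. For $\sigma\in S_0'$ the map $\xi_\sigma$ is supported on $Y$, so $\dim S'_0\le g|Y|$. Altogether $\dim S_0\le g|U|+g(d+1)|U|\le(d+2)^2g^2$.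
\end{proof}

\subsection*{Stresses without remainder}
To build stresses with small support we need to prescribe the coefficients $\sigma_i$, $i\in I_1$, and to know that the stress vanishes on the isotropic classes. Both are possible in $\tilde S=\{\sigma\in S:L'_\sigma=0\}$.

\begin{lemma}\label{lem:pure}
Every $\sigma\in\tilde S$ vanishes on all isotropic classes. The image of $\tilde S$ under $\sigma\mapsto(\sigma_i)_{i\in I_1}$ has codimension at most $\delta+\binom{g}{2}$ in $\mathbb{R}^{I_1}$.
\end{lemma}

\begin{proof}
For $\sigma\in\tilde S$ and $j\in I_0$ we have $0=L'_\sigma q_j=\sigma_jw_j$, so $\sigma_j=0$. Choose a complement $R$ of $X$ in $\mathbb{R}^V$, of dimension $g$. Suppose that $\sigma\in S$ has $\sigma_j=0$ for all $j\in O$ and that the form $L'_\sigma$ vanishes on $R\times R$. By Lemma~\ref{lem:split}(a), $L'_\sigma$ kills $\operatorname{Aff}$ and all $q_i$ with $i\in I_1\cup O$, so it kills $X$, and then $L'_\sigma=0$ by symmetry. These are at most $|O|+\binom{g+1}{2}$ linear conditions, so $\dim\tilde S\ge s-|O|-\binom{g+1}{2}$. The map to $\mathbb{R}^{I_1}$ is injective on $\tilde S$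 by \eqref{eq:split}. By Lemma~\ref{lem:split}(c) the codimension of the image is at most
\[
|I_1|-s+|O|+\tbinom{g+1}{2}=N-g-s+\tbinom{g+1}{2}=\delta+\tbinom{g}{2}.\qedhere
\]
\end{proof}

\subsection*{Small classes are stars}
Call a class \emph{small} if it is anisotropic and has at most $d+1$ edges.

\begin{lemma}\label{lem:small}
Let $\kappa\ge\delta+\binom{g}{2}$ be an integer and $\nu=2(d+1)\kappa$. If $G$ does not contain $K_{d+1,m}$, then the number of small classes is at most $\kappa+\binom{\nu}{2}+(m-1)\binom{\nu}{d+1}$.
\end{lemma}

\begin{proof}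
By Lemma~\ref{lem:pure} the image of $\tilde S$ in $\mathbb{R}^{I_1}$ is the solution set of $\kappa$ linear equations, some possibly trivial, so it equals $\{x:\sum_{i\in I_1}x_ik_i=0\}$ for some vectors $k_i\in\mathbb{R}^\kappa$. Choose a set $J$ of small classes such that $(k_j)_{j\in J}$ is a basis of the span of the $k_i$ with $i$ small; then $|J|\le\kappa$. Let $V_0$ be the set of ends of the edges in $\bigcup_{j\in J}E_j$, so $|V_0|\le\nu$.

Let $i\notin J$ be small. Writing $k_i$ as a combination of the $k_j$, $j\in J$, we obtain $\sigma\in\tilde S$ with $\sigma_i=1$ and $\sigma_l=0$ for $l\in I_1\setminus(J\cup\{i\})$. This stress vanishes on bridges and on isotropic classes, so it is supported on $E_i\cup\bigcup_{j\in J}E_j$, and it is nonzero on every edge of $E_i$. Consequently, if a vertex $v\notin V_0$ is incident with an edge of $E_i$, then by (G2) it is incident with at least $d+1$ edges in the support of $\sigma$, and all of them lie in $E_i$.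

There are two cases. If all edges of $E_i$ have both ends in $V_0$, then $E_i$ is a nonempty set of pairs in $V_0$; the classes are disjoint, so this happens for at most $\binom{\nu}{2}$ classes. Otherwise some $v\notin V_0$ is incident with an edge of $E_i$, and since $|E_i|\le d+1$, the class is a star with center $v$ and exactly $d+1$ edges. A leaf is incident with only one edge of $E_i$, and $1<d+1$, so every leaf lies in $V_0$. Stars of this kind with the same leaf set $A\subseteq V_0$ are edge-disjoint and so have distinct centers, all outside $V_0$; any $m$ of them would form a $K_{d+1,m}$. So there are at most $(m-1)\binom{\nu}{d+1}$ such stars.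
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:find}]
Let $G$ be $d$-stress-independent with $n\ge d+2$ and $|E|\ge(d+1)n-C$. By (R1) and (R2), $s\ge|E|-dn+M\ge n-C+M$, so by Lemma~\ref{lem:split}(b)
\[
0\le g\le\delta\le\delta_0:=C-M-(d+1)=C-\tbinom{d+2}{2}.
\]
If $\delta_0<0$, no such graph exists and $n_0=d+2$ works. Let $\delta_0\ge0$, and put
\[
\kappa=\tbinom{\delta_0+1}{2},\quad \nu=2(d+1)\kappa,\quad c_1=d+1+\delta_0+(d+2)^2\delta_0^2,\quad c_2=\kappa+\tbinom{\nu}{2}+(m-1)\tbinom{\nu}{d+1}.
\]
Then $\delta+\binom{g}{2}\le\delta_0+\binom{\delta_0}{2}=\kappa$. Suppose that $G$ does not contain $K_{d+1,m}$. By Lemmas~\ref{lem:many} and~\ref{lem:small}, at least $n-c_1-c_2$ anisotropic classes are not small. They are disjoint and have at least $d+2$ edges each, so Lemma~\ref{lem:lift} gives $(d+1)n\ge|E|\ge(d+2)(n-c_1-c_2)$, that is, $n\le(d+2)(c_1+c_2)$. Hence we may take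
\begin{equation}\label{eq:threshold}
n_0(d,C,m)=\max\{d+2,\ (d+2)(c_1+c_2)+1\}.
\end{equation}
\end{proof}

This completes the proof of Theorem~\ref{thm:upper}, where $C=(d+1)^2$ and $\delta_0=M$.

\section{Uniqueness of the extremal graph}\label{sec:unique}

We prove Theorem~\ref{thm:extremal}(ii). An extremal graph contains a large complete bipartite graph $H$, and Lemma~\ref{lem:bip}(d) pins down the functions $q_i$ on $V(H)$. This forces $g=0$, so \eqref{eq:split} has no remainder and all counts become exact. We then show that the classes outside $H$ are too large for the number of edges available.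

Let $n_1(d)=n_0(d,(d+1)^2,M+2)$, let $n\ge n_1(d)$, and let $G$ be $d$-stress-independent with $|E|=(d+1)(n-d-1)$. By Theorem~\ref{thm:find} there is a set $A$ of $d+1$ vertices whose set $B$ of common neighbors has size $m\ge M+2$. Let $H$ be the complete bipartite graph between $A$ and $B$, and let $T=V\setminus(A\cup B)$, $t=|T|$, $\bar E=E\setminus E(H)$. Then
\[
N=m+t,\qquad |\bar E|=(d+1)N-(d+1)m=(d+1)t,
\]
and $A$ is an independent set by Proposition~\ref{prop:contains}. If $t=0$, then $G=H$ and we are done, so suppose that $t\ge1$. We identify $\mathbb{R}^T$ with the functions on $V$ that vanish outside $T$, and we extend each $y_b$ by zero to an element of $W$. Since $m-1\ge M+1$, Lemma~\ref{lem:bip} applies both to $H$ and to $H-b$ for $b\in B$.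

\subsection*{Step 1: inner and outer classes}
By Lemma~\ref{lem:bip}(c) each edge of $H$ is stressed and its functional is nonzero on $S(H)$, while the functionals of edges in $\bar E$ vanish on $S(H)$. So each class lies in $E(H)$, and is called \emph{inner}, or lies in $\bar E$, and is called \emph{outer}. For distinct $b,b'\in B$, some stress of $H-b'$ is nonzero on all edges of $H$ at $b$, and it vanishes on the edges at $b'$. So each inner class consists of edges at a single vertex of $B$, and there are at least $m$ inner classes, at least one for each $b$.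

The kernel of the restriction map $S\to\mathbb{R}^{\bar E}$ is $S(H)$. By (R1), (R2) and the rigidity of $H$, its image has dimension
\[
|\bar E|-\bigl(r_d(G)-r_d(H)\bigr)\ge(d+1)t-dt=t .
\]
So the functionals $\sigma_i$ of the outer classes span a space of dimension at least $t$, and there is a set $I'$ of $t$ outer classes with linearly independent functionals.

\subsection*{Step 2: normalizing the $q_i$}
Adding an element of $\operatorname{Aff}$ to $q_i$ changes none of $w_i$, $\alpha_i$, $X$. If $i$ is outer, then $q_i$ satisfies $S(G-e_i)\supseteq S(H)$, so it is affine on $V(H)$ by Lemma~\ref{lem:bip}(d), and we may assume $q_i\in\mathbb{R}^T$. By Lemma~\ref{lem:orth}(b), the $t$ vectors $q_i$, $i\in I'$, form a basis of $\mathbb{R}^T$. If $i$ is inner with $e_i=ab$, then $q_i$ satisfies $S(H-b)$, so we may assume that it vanishes on $V(H)\setminus\{b\}$. Here $q_i(b)\ne0$: otherwise $q_i$ vanishes on $V(H)$, so $L_\omega q_i=0$ for a stress $\omega\in S(H)$ with $\omega(e_i)\ne0$, contradicting $L_\omega q_i=\omega(e_i)w_i\ne0$.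

\subsection*{Step 3: no remainder}
By Step 2, $X$ contains $\mathbb{R}^T$, and then $\mathbf{1}_b$ for each $b\in B$. The affine functions restrict onto $\mathbb{R}^A$, because $p(A)$ is an affine basis. So $X=\mathbb{R}^V$ and $g=0$. By Lemma~\ref{lem:split}(d) all classes are anisotropic, there are $N=m+t$ of them, and
\begin{equation}\label{eq:exact}
L_\sigma=\sum_{i\in I}\sigma_i\alpha_i^{-1}w_iw_i^T\qquad(\sigma\in S).
\end{equation}
Comparing with Step 1, the outer classes are exactly the $t$ classes in $I'$, and there is exactly one inner class for each $b\in B$, consisting of all edges of $H$ at $b$. We denote it by $b$.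

By Lemma~\ref{lem:orth}(a), $w_b$ is orthogonal to the $q_i$, $i\in I'$, so it vanishes on $T$. For $b'\in B\setminus\{b\}$ the vector $q_{b'}$ is supported on $T\cup\{b'\}$, so $0=w_b\cdot q_{b'}=w_b(b')q_{b'}(b')$ and $w_b(b')=0$. Thus $w_b$ is supported on $A\cup\{b\}$, and $w_b=c_by_b$ with $c_b\ne0$ by (G1).

\subsection*{Step 4: the stress space}
For $i\in I$ let $k_i=(\alpha_i^{-1}w_i(a)w_i(a'))_{aa'\in\binom{A}{2}}$. By \eqref{eq:exact} the map $\sigma\mapsto(\sigma_i)_{i\in I}$ is injective, and since $A$ is independent its image lies in $Q=\{x\in\mathbb{R}^I:\sum_ix_ik_i=0\}$. As $k_b=\alpha_b^{-1}c_b^2g_b$, any $M$ of the vectors $k_b$, $b\in B$, form a basis of $\mathbb{R}^{\binom{A}{2}}$ by Lemma~\ref{lem:bip}(a), so $\dim Q=N-M$. On the other hand,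
\[
s\ge|E|-dn+M=(d+1)N-d(N+d+1)+M=N-M .
\]
So the image is all of $Q$; this is where the exact edge count is used. In particular, for every outer class $i$ and every $B_0\subseteq B$ with $|B_0|=M$, expressing $k_i$ in the basis $(k_b)_{b\in B_0}$ gives a stress $\sigma$ with $\sigma_i=1$ and $\sigma_l=0$ for all $l\notin B_0\cup\{i\}$.

\subsection*{Step 5: outer classes are large}
Let $i$ be an outer class and $F_i=\operatorname{supp}w_i$. We claim that $E_i$ contains every pair $uv$ of distinct vertices of $F_i$ that are not both in $A$. Since $m\ge M+2$, we can choose $B_0$ disjoint from $\{u,v\}$; let $\sigma$ be as in Step 4. One of $u,v$ lies outside $A\cup B_0$, so $y_b(u)y_b(v)=0$ for $b\in B_0$, and \eqref{eq:exact} gives $(L_\sigma)_{uv}=\alpha_i^{-1}w_i(u)w_i(v)\ne0$. Hence $uv$ is an edge with $\sigma(uv)\ne0$, and its class lies in $B_0\cup\{i\}$. It is not a class $b\in B_0$, since the edges of that class are incident with $b\notin\{u,v\}$. This proves the claim.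

By (G1), $|F_i|\ge d+2$. If $A\subseteq F_i$, take $v\in F_i\setminus A$. By the claim all pairs $va$, $a\in A$, are edges in $\bar E$; but then $v$ is a common neighbor of $A$, so $v\in B$ and these edges lie in $E(H)$, a contradiction. Hence $|F_i\cap A|\le d$ and
\[
|E_i|\ge\tbinom{d+2}{2}-\tbinom{d}{2}=2d+1 .
\]
The $t$ outer classes are disjoint subsets of $\bar E$, so $(2d+1)t\le(d+1)t$, which is impossible for $d\ge1$ and $t\ge1$. Therefore $t=0$ and $G=H=K_{d+1,n-d-1}$. This proves Theorem~\ref{thm:extremal}(ii). \qed

\begin{thebibliography}{1}

\bibitem{GJJ}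
D\'aniel Garamv\"olgyi, Bill Jackson, Tibor Jord\'an,
\emph{Sparsity, Stress-Independence and Globally Linked Pairs in Graph Rigidity Theory},
arXiv:2509.03150 (2025).

\end{thebibliography}
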